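# Type-definable groups that fit in no definable group, or in none of their own dimension

## 1. Two theorems about embeddings

Throughout, $R$ is a sufficiently saturated o-minimal expansion of a real closed field, and "definable" means definable with parameters in $R$. We write $[a,b]=aba^{-1}b^{-1}$ and
$$\mu_0=\bigcap_{n\ge 1}\left(-\tfrac1n,\tfrac1n\right)$$
for the infinitesimals. Let $T=[0,1)$ with addition $\oplus$ modulo $1$. For $|w|<1$ put $\langle w\rangle=w$ if $w\ge 0$ and $\langle w\rangle=w+1$ if $w<0$, so that $\langle w\rangle$ is $w$ reduced modulo $1$.

If $A,B$ are convex type-definable subgroups of $(R,+)$ with $AB=\{ab:a\in A,b\in B\}\subseteq\mu_0$, let $G(A,B)=A\times B\times T$ with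
$$(x,y,z)(x',y',z')=\bigl(x+x',\;y+y',\;z\oplus z'\oplus\langle xy'\rangle\bigr),$$
and let $Z=\{(0,0,z):z\in T\}$, a central circle.

**Theorem A.** Suppose $A\neq 0\neq B$. Then $G(A,B)$ is a definably connected type-definable group of dimension $3$, and every definable homomorphism $\iota:G(A,B)\to H$ into a definable group $H$ satisfies $\iota(Z)=1$. In particular $G(\mu_0,\mu_0)$, which exists in every sufficiently saturated o-minimal expansion of a real closed field, does not definably embed into any definable group, of any dimension.

For the second theorem, let $R$ be a saturated elementary extension of $\mathbb R_{an}$. Let $e,s,c$ be the restrictions of $\exp,\sin,\cos$ to $[-1,1]$, let $\mathbb C_R=R[i]\cong R^2$, and put $E(t)=e(t)\,(c(t)+i\,s(t))$ for $|t|\le1$. For $k\ge1$ let $G_k=\mu_0^k\times\mathbb C_R^k$ with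
$$(t,v)(t',v')=\bigl(t+t',\;(v_j+E(t_j)v'_j)_{j\le k}\bigr).$$

**Theorem B.** For every $k\ge 1$, $G_k$ is a definably connected type-definable group of dimension $3k$. It definably embeds into a definable group of dimension $4k$, but into no definable group of dimension $<4k$.

These theorems answer a question in Ya'acov Peterzil, "An o-minimalist view of the group configuration" (arXiv:1909.09994, 2019). *Can every definably connected type-definable group in an o-minimal structure be definably embedded into a definable group $H$? Can one moreover choose $H$ of the same dimension?* Theorem A says no to both parts. Theorem B says that the dimension requirement fails separately, for groups that do embed, and that the gap (here $k$) can be arbitrarily large.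

Sections 8 and 9 contain two strengthenings: an exact dichotomy for the family $G(A,B)$, and a general obstruction, Theorem C.

## 2. The words in the statements

**Type-definable groups.** A *type-definable group* is a group whose underlying set $G\subseteq R^n$ is the intersection of a small family of definable sets, and whose operation is the restriction to $G$ of a definable map. "Small" means small compared with the saturation of $R$. We use saturation in this form: a small family of definable sets with the finite intersection property has a common point.

*Example.* $(\mu_0,+)$ is type-definable. By (F2) below, the only definable subgroups of $(R,+)$ are $0$ and $R$, so $\mu_0$ is not an intersection of definable subgroups.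

*Example.* For any $\lambda>0$ in $R$, the sets $A=\lambda\mu_0$ and $B=\lambda^{-1}\mu_0$ are convex type-definable subgroups with $AB\subseteq\mu_0$. If $\lambda$ is infinite, $A$ contains the infinite element $\lambda\cdot\lambda^{-1/2}=\lambda^{1/2}$. So $A$ and $B$ need not consist of infinitesimals.

**Dimension.** The dimension of a type-definable set is the minimum of the dimensions of the definable sets containing it. If $G\subseteq R^n$ contains an open box, then $\dim G=n$. For example $\dim\mu_0=1$, because $\mu_0$ contains $(-\delta,\delta)$ for every infinitesimal $\delta>0$.

**Definable homomorphisms and embeddings.** A definable homomorphism from $G$ to a definable group $H$ is a group homomorphism $G\to H$ that is the restriction to $G$ of a definable map. It is a definable embedding if it is injective.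

*Example.* $\langle\cdot\rangle$ restricts to a definable embedding $\mu_0\to T$.

**The group topology.** By a theorem of Marikova, every type-definable group $G\subseteq R^n$ carries a distinguished group topology with a definable basis, the analogue of Pillay's topology on definable groups. It coincides with the topology induced from $R^n$ on a large type-definable subset of $G$ of full dimension. That is the only property of it that we shall use.

**Definable connectedness.** $G$ is *definably connected* if there is no definable set $U$ such that $U\cap G$ is a non-trivial clopen subset of $G$ in the group topology.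

*Example.* Let $U$ be definable with $U\cap\mu_0$ clopen in $\mu_0$ (order topology). Two points of $\mu_0$ lie on a closed interval contained in $\mu_0$, and closed intervals are definably connected, so $U\cap \mu_0$ is $\emptyset$ or $\mu_0$. The word "definable" matters. If $\delta>0$ is infinitesimal, then $\{x:|x|<n\delta\text{ for some }n\in\mathbb N\}$ is an open subgroup of $\mu_0$, hence clopen, and it is proper because it omits $\sqrt\delta$.

**Three elementary facts.** They carry most of the weight below.

* (F1) *A definable bounded subgroup $D$ of $(R,+)$ is $0$.* If not, $s=\sup D>0$ exists in $R$ because $D$ is definable. Pick $d\in D$ with $d>s/2$. Then $2d\in D$ and $2d>s$, a contradiction.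
* (F2) *A nonzero definable subgroup of $(R,+)$ is $R$, and a nontrivial definable subgroup of $(R_{>0},\cdot)$ is $R_{>0}$.* Both groups are torsion-free, so such a subgroup is infinite, hence contains an interval by o-minimality. By translation it is open. Its complement is a union of cosets, so it is also closed. The ambient group is definably connected, so the subgroup is everything.
* (F3) *An infinite definable subgroup of $T$, or of $S^1=\{z\in R[i]:|z|=1\}$, is the whole group.* An infinite definable subset of $T$ contains an interval. An infinite definable subset of $S^1$ contains an arc, because $S^1\setminus\{-1\}$ is definably homeomorphic to $R$ by stereographic projection. So the subgroup is open, hence clopen, in the circle topology. The circle is definably connected; for instance $T$ is the continuous definable image of $[0,1]$ under the map that glues $1$ to $0$.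

## 3. Circles and Heisenberg groups that do embed

First check that $G(A,B)$ is a group. On $A\times B$ the map $(x,y')\mapsto\langle xy'\rangle\in T$ is biadditive, because $\langle\cdot\rangle$ is a homomorphism on $\mu_0\supseteq AB$. In both bracketings of a triple product the last coordinate is
$$z\oplus z'\oplus z''\oplus\langle xy'\rangle\oplus\langle xy''\rangle\oplus\langle x'y''\rangle ,$$
so the law is associative. The inverse of $(x,y,z)$ is $(-x,-y,\ominus z\oplus\langle xy\rangle)$. The law is the restriction of a definable map: the formula makes sense whenever $|xy'|<1$, and one extends it arbitrarily. Finally $Z$ is central, definable and isomorphic to $T$.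

Now three easy cases.

* *No noncommutativity.* If $A=0$, the term $\langle xy'\rangle$ vanishes and $G(0,B)=0\times B\times T$ is a direct product. It embeds into $R\times T$.
* *No circle.* Let $\mu_0^3$ have the law $(x,y,w)(x',y',w')=(x+x',y+y',w+w'+xy')$. It is a subgroup of the Heisenberg group on $R^3$ given by the same formula, since $\mu_0$ is closed under sums and products. Via $(x,y,w)\mapsto(x,y,\langle w\rangle)$ it is also a subgroup of $G(\mu_0,\mu_0)$.
* *No centre.* The map $G(A,B)\to R^2$, $(x,y,z)\mapsto(x,y)$, is a definable homomorphism with kernel exactly $Z$. So Theorem A cannot be strengthened to kill more than $Z$.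

The trouble must come from the circle and the commutators together. In $G(A,B)$ we have $(x,0,0)(0,y,0)=(x,y,\langle xy\rangle)$ and $(0,y,0)(x,0,0)=(x,y,0)$. Hence
$$[(x,0,0),(0,y,0)]=(0,0,\langle xy\rangle).\tag{1}$$

## 4. Comparing group topologies, and connectedness of the examples

The distinguished topology is given by an abstract theorem. The following lemma lets us test definable connectedness with a topology that we can see.

**Lemma 1.** Let $G\subseteq R^n$ be a type-definable group with $\dim G=n$, and let $\tau$ be a group topology on $G$. Suppose there is a definable closed $F\subseteq R^n$ with $\dim F<n$ such that $G\setminus F$ is $\tau$-open and $\tau$ agrees with the ambient topology on $G\setminus F$. Let $\sigma$ be the distinguished group topology of $G$. Then $\sigma\subseteq\tau$. In particular, if $G$ has no nontrivial relatively definable $\tau$-clopen subset, then $G$ is definably connected.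

**Step 1: find an open box where both topologies are the ambient one.** The topology $\sigma$ agrees with the ambient one on a type-definable $Y\subseteq G$ with $\dim Y=n$. Write $Y=\bigcap Y_i$ with a small family of definable sets closed under finite intersections. Each $Y_i\supseteq Y$ has dimension $n$, so it contains a nondegenerate open box. The set of pairs of corners of nondegenerate open boxes contained in $Y_i$ is definable and nonempty, and these sets have the finite intersection property. By saturation a single open box $B\ne\emptyset$ lies in all $Y_i$, so $B\subseteq Y\subseteq G$. Since $F$ is closed with $\dim F<n$, we may shrink $B$ so that $B\cap F=\emptyset$. Now $B$ is open in $G\setminus F$ for the ambient topology, hence for $\tau$, and $G\setminus F$ is $\tau$-open. So $B$ is $\tau$-open. On $B$ both $\sigma$ and $\tau$ induce the ambient topology.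

**Step 2: spread the comparison by translation.** Let $p\in B$ and let $W\ni p$ be $\sigma$-open. Then $W\cap B$ is open in $\sigma|_B=\tau|_B$, and $B$ is $\tau$-open, so $W\cap B$ is $\tau$-open. Thus $\mathrm{id}:(G,\tau)\to(G,\sigma)$ is continuous at $p$. Left translations are homeomorphisms for both topologies, so the identity is continuous everywhere, that is, $\sigma\subseteq\tau$. Every $\sigma$-clopen set is then $\tau$-clopen, which gives the last claim. $\square$

**$G(A,B)$ is definably connected of dimension $3$ when $A\ne0\ne B$.** A nonzero convex subgroup of $R$ contains an interval around $0$, so $G=G(A,B)\subseteq R^3$ contains an open box and has dimension $3$. Let $\tau$ be the product topology, with $T$ as a circle. It is a group topology because $\langle\cdot\rangle:(-1,1)\to T$ is continuous for the circle topology. Lemma 1 applies with $F=\{z=0\}$: away from $z=0$ the circle topology is the topology of $(0,1)\subseteq R$.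

Let $U$ be definable with $U\cap G$ $\tau$-clopen in $G$. For $(x,y)\in A\times B$ the fibre $\{z\in T:(x,y,z)\in U\}$ is a definable clopen subset of the circle, so it is $\emptyset$ or $T$. Hence $U\cap G=(U'\cap(A\times B))\times T$ with $U'=\{(x,y):(x,y,0)\in U\}$, and $U'\cap(A\times B)$ is clopen in $A\times B$. Any two points of the convex set $A\times B$ lie on a segment inside it, and segments are definably connected. So $U'\cap(A\times B)$ is $\emptyset$ or $A\times B$, and $U\cap G$ is trivial.

**$G_k$ is a definably connected type-definable group of dimension $3k$.** In $\mathbb R$ we have $E(t)=\exp((1+i)t)$. By elementarity, $E(t+t')=E(t)E(t')$ in $R$ whenever $t,t',t+t'\in[-1,1]$. So on $\mu_0$ the function $E$ is a homomorphism to $\mathbb C_R^*$, and $G_k$ is a semidirect product. The inverse of $(t,v)$ is $(-t,(-E(-t_j)v_j)_j)$. The law is the restriction of a definable map (extend $E$ by $0$ outside $[-1,1]$). Since $\mu_0$ contains an interval, $G_k\subseteq R^{3k}$ contains an open box and $\dim G_k=3k$. The subspace topology is a group topology, as $E$ is continuous, and Lemma 1 applies with $F=\emptyset$. The set $G_k$ is convex, so the segment argument shows that it is definably connected.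

## 5. Reduction modulo one, and the slope of a definable pairing

To embed $G(\mu_0,\mu_0)$, the natural attempt is to enlarge the first two coordinates to $R$ and keep the formula: take $R\times R\times T$ with $z\oplus z'\oplus\pi(xy')$, where $\pi:R\to T$ is reduction modulo $1$. This is a group, but $\pi$ is not definable. In fact *every definable homomorphism $\varphi:R\to T$ is trivial*. By (F2) its kernel is $R$ or $0$. If it is $0$, the image is an infinite definable subgroup of $T$, hence $T$ by (F3). But $T$ has the element $\frac12$ of order $2$, while $R$ is torsion-free.

One may try other completions: definable abelian groups $P,Q$, definable homomorphisms $\alpha:\mu_0\to P$ and $\alpha':\mu_0\to Q$, and a definable biadditive $\beta:P\times Q\to T$ with $\beta(\alpha(x),\alpha'(y))=\langle xy\rangle$. With $y$ fixed, $x\mapsto\langle xy\rangle$ winds into the circle with slope $y$. The next lemma says that slopes in a definable *group* of local homomorphisms must vanish.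

**Lemma 2 (slopes).** Let $N$ be a definable group, $\varepsilon>0$ in $R$, and $(f_h)_{h\in N}$ a definable family of functions $f_h:(-\varepsilon,\varepsilon)\to T=[0,1)$ such that for $h,h'\in N$
$$f_{hh'}(x)=f_h(x)\oplus f_{h'}(x),\qquad f_h(x+x')=f_h(x)\oplus f_h(x')\ \text{ if }x,x',x+x'\in(-\varepsilon,\varepsilon).\tag{2}$$
Then for every $h\in N$ the real-valued function $f_h$ is, off a finite set, differentiable with derivative $0$.

**Step 1: each $f_h$ has one slope.** The set of points where $f_h$ is not $C^1$ is finite and is defined uniformly in $h$. By uniform finiteness there is $k\in\mathbb N$ such that, for each $h\in N$, $(-\varepsilon,\varepsilon)$ minus finitely many points is a union of at most $k$ open intervals on which $f_h$ is $C^1$. Let $x,x'$ be points of these intervals. By (2), for small $t$,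
$$f_h(x+t)-f_h(x)\equiv f_h(t)\equiv f_h(x'+t)-f_h(x')\pmod{\mathbb Z}.$$
By continuity of $f_h$ at $x$ and $x'$, both outer differences have absolute value $<\frac12$ for small $t$. Two such numbers that differ by an integer are equal. Dividing by $t$ and letting $t\to0$, $f_h'(x)=f_h'(x')$. So $f_h'$ has a constant value $c(h)\in R$ off a finite set.

**Step 2: the slopes are bounded uniformly in $h$.** On each of the at most $k$ intervals $f_h$ is affine with slope $c(h)$, by the o-minimal mean value theorem, and takes values in $[0,1)$. So $|c(h)|\cdot(\text{length})\le1$ on each interval. The lengths add up to $2\varepsilon$, so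
$$|c(h)|\le\frac{k}{2\varepsilon}\qquad(h\in N).\tag{3}$$

**Step 3: $c$ is a homomorphism, so its image is a bounded definable group.** The function $c:N\to R$ is definable. By (2), $f_{hh'}-f_h-f_{h'}$ is a definable function with values in $\{0,-1\}$, hence locally constant off a finite set. So $c(hh')=c(h)+c(h')$. Thus $c(N)$ is a definable subgroup of $(R,+)$, bounded by (3), and $c(N)=0$ by (F1). $\square$

*Powers alone would not do.* When $\varepsilon$ is infinitesimal, the bound $k/2\varepsilon$ is infinite. If $c(h)$ were a nonzero infinitesimal, the slopes $jc(h)$ of the powers $h^j$, $j\in\mathbb N$, would never exceed it. The contradiction comes from the supremum of the *definable* set $c(N)$, which is what (F1) uses.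

Lemma 2 disposes of every completion of the shape above: apply it to $N=Q$, $f_q(x)=\beta(\alpha(x),q)$ and a positive infinitesimal $\varepsilon$. For $q=\alpha'(y)$ with $y\neq0$ we get $f_q(x)=\langle xy\rangle$, which has slope $y\ne0$.

But this is where the approach stops. A definable group $H$ containing $G(\mu_0,\mu_0)$ need not have this shape. It may have any dimension, and nothing supplies groups $P,Q$ or a pairing between them. To get past this point, recover a pairing from commutators, by (1), keep $x$ in a *fixed interval* $(-\varepsilon,\varepsilon)\subseteq A$ rather than in a group, and let the second variable range over the definable subgroup of all $h\in H$ for which the commutators with these $x$ land in the circle.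

## 6. The commutator group $N$: proof of Theorem A

By Section 4, only the statement about $\iota$ remains. Let $A\ne0\ne B$, let $\iota:G(A,B)\to H$ be a definable homomorphism into a definable group, and suppose $\iota(Z)\ne1$.

**Step 1: identify the image of the circle with $T$.** The kernel of $\iota|_Z$ is a proper definable subgroup of $Z\cong T$, so it is finite by (F3), say of order $m$. Its elements have order dividing $m$, so it lies in the $m$-torsion $T[m]=\{0,\frac1m,\dots,\frac{m-1}m\}$, which has exactly $m$ elements. So it equals $T[m]$. Let $K=\iota(Z)$, a definable subgroup of $H$. The map
$$\theta:K\to T,\qquad\theta(\iota(0,0,z))=mz\ (\text{taken in }T)$$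
is well defined and injective, since $z\mapsto mz$ has kernel $T[m]$. It is surjective since $T$ is divisible. So $\theta$ is a definable isomorphism.

Write $a(x)=\iota(x,0,0)$ for $x\in A$ and $b(y)=\iota(0,y,0)$ for $y\in B$. Both are homomorphisms. By (1), and since $xy\in\mu_0$,
$$[a(x),b(y)]=\iota(0,0,\langle xy\rangle)\in K,\qquad\theta([a(x),b(y)])=\langle mxy\rangle.\tag{4}$$

**Step 2: build a definable group $N$ on which commutators behave additively.** Let $C=C_H(K)$, a definable subgroup. It contains $\iota(G(A,B))$ because $Z$ is central, and $K\le C$ is central in $C$. Fix $\varepsilon\in A$ with $\varepsilon>0$. By convexity $(-\varepsilon,\varepsilon)\subseteq A$, so $a$ is a definable function on $(-\varepsilon,\varepsilon)$, and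
$$N=\{h\in C:\ [a(x),h]\in K\text{ for all }x\in(-\varepsilon,\varepsilon)\}$$
is definable. For $g,g',h,h'\in C$ such that the commutators on the right lie in $K$,
$$\begin{aligned}
[g,hh']&=[g,h]\;h[g,h']h^{-1}=[g,h][g,h'],\\
[gg',h]&=g[g',h]g^{-1}\,[g,h]=[g,h][g',h],\\
[g,h^{-1}]&=h^{-1}[g,h]^{-1}h=[g,h]^{-1}.
\end{aligned}\tag{5}$$
In each line the first equality is an identity valid in every group (expand it), and the second holds because elements of $K$ commute with elements of $C$. Taking $g=a(x)\in C$, we see that $N$ is a subgroup. By (4), $b(y)\in N$ for all $y\in B$.

**Step 3: apply the slope lemma to $N$.** For $h\in N$ and $|x|<\varepsilon$ put $f_h(x)=\theta([a(x),h])\in[0,1)$. This is a definable family. By (5), and because $a(x+x')=a(x)a(x')$, it satisfies both identities in (2). By Lemma 2 every $f_h$ has derivative $0$ off a finite set.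

**Step 4: read off the contradiction.** Choose $0\neq y\in B$. By (4), $f_{b(y)}(x)=\langle mxy\rangle$. For those $x\in(-\varepsilon,\varepsilon)$ with $xy>0$, $mxy$ is a positive infinitesimal and $f_{b(y)}(x)=mxy$, which has slope $my\neq0$. This contradicts Step 3, so $\iota(Z)=1$.

Finally, an embedding would satisfy $\iota(Z)\ne1$. So $G(\mu_0,\mu_0)$ does not definably embed into a definable group. $\square$

## 7. Scaling, rotation and the spiral: proof of Theorem B

Two relatives of $G_1$ show what to expect.

* *Scaling only.* $\mu_0\times R$ with $(t,v)(t',v')=(t+t',v+e(t)v')$ has dimension $2$. It embeds into $R_{>0}\ltimes R$, also of dimension $2$, by $(t,v)\mapsto(e(t),v)$.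
* *Rotation only.* $\mu_0\times\mathbb C_R$ with $v+(c(t)+i\,s(t))v'$ in the second coordinate has dimension $3$. It embeds into $S^1\ltimes\mathbb C_R$, also of dimension $3$, since $s$ is injective on $[-1,1]$.

In $G_1$ an infinitesimal element scales and rotates at once. A $3$-dimensional home of the same kind would need a $1$-dimensional definable subgroup of $\mathbb C_R^*$ containing the spiral arc $E(\mu_0)$. Over $\mathbb R$ the full spiral $\{e^{(1+i)t}:t\in\mathbb R\}$ meets the positive real axis exactly in the infinite discrete set $\{e^{2\pi n}:n\in\mathbb Z\}$, so it is not definable in an o-minimal structure. Lemma 3 says that no proper definable subgroup will do.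

We use that $\mathbb R_{an}$, in which $e,s,c$ are definable, is o-minimal (van den Dries 1986, from Gabrielov's theorem).

**Lemma 3.** A definable subgroup $D\le\mathbb C_R^*$ containing $E(t)$ for all $t\in\mu_0$ equals $\mathbb C_R^*$.

**Step 1: all absolute values occur.** The set $\{|d|:d\in D\}$ is a definable subgroup of $R_{>0}$. It contains $|E(t)|=e(t)\ne1$ for $0\neq t\in\mu_0$. By (F2) it is $R_{>0}$.

**Step 2: if $D_1=D\cap S^1$ is infinite, we are done.** Then $D_1=S^1$ by (F3). Given $z\in\mathbb C_R^*$, choose $d\in D$ with $|d|=|z|$. Then $z/d\in S^1\subseteq D$, so $z\in D$.

**Step 3: $D_1$ cannot be finite.** Suppose $|D_1|=m<\infty$. For $r>0$ choose $d\in D$ with $|d|=r$ and set $h(r)=(d/r)^m$. Another choice is $du$ with $u\in D_1$, and $u^m=1$, so $h(r)$ does not depend on the choice. Hence $h:R_{>0}\to S^1$ is definable, and it is a homomorphism because $|dd'|=rr'$. For $0\ne t\in\mu_0$, taking $d=E(t)$ gives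
$$h(e(t))=(c(t)+i\,s(t))^m=c(mt)+i\,s(mt)\neq1.$$
Here we use the addition formula for $c+is$ inside $[-1,1]$, and $s(mt)\neq0$ since $0\ne mt\in\mu_0$. So $\ker h\ne R_{>0}$, and $\ker h=1$ by (F2). Then $h$ is injective, its image is an infinite definable subgroup of $S^1$, and so $h$ is onto $S^1$ by (F3). But $-1\in S^1$ has order $2$ and $R_{>0}$ is torsion-free, a contradiction. $\square$

**Proof of Theorem B.** The first sentence of the theorem was proved in Section 4.

**Step 1: an embedding in dimension $4k$.** Let $\mathbb C_R^*\ltimes\mathbb C_R$ have the law $(z,v)(z',v')=(zz',v+zv')$. The map $(t,v)\mapsto((E(t_j))_j,v)$ is a definable homomorphism from $G_k$ into $(\mathbb C_R^*\ltimes\mathbb C_R)^k$, a definable group of dimension $4k$. It is injective because $|E(t)|=e(t)$ is strictly increasing.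

**Step 2: given any embedding, find a definable group acting on $\mathbb C_R^k$.** Let $\iota:G_k\to H$ be a definable embedding with $H$ definable. Since $0\times\mathbb C_R^k$ is a definable set, $N=\iota(0\times\mathbb C_R^k)$ is a definable subgroup of $H$, definably isomorphic to $(R^{2k},+)$. Let $P=N_H(N)$, the normalizer. It is definable, and it contains $\iota(G_k)$ because $0\times\mathbb C_R^k$ is normal in $G_k$. The group $P$ acts on $N\cong R^{2k}$ by conjugation, by definable automorphisms.

**Step 3: the action is linear.** Let $f:R^{2k}\to R^{2k}$ be definable and additive. The set $\{\lambda\in R:f(\lambda v)=\lambda f(v)\ \forall v\}$ is a definable subgroup of $(R,+)$ containing $1$. By (F2) it is $R$, so $f$ is $R$-linear. Reading matrix entries off the images of a basis, we get a definable homomorphism $\rho:P\to GL_{2k}(R)$. Its kernel contains the abelian group $N$, so $\dim\ker\rho\ge2k$.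

**Step 4: the image is large.** For $j\le k$ let $\mathbb C_j^*\le GL_{2k}(R)$ be the group of maps that multiply the $j$-th coordinate of $\mathbb C_R^k$ by some $z\in\mathbb C_R^*$ and fix the others. Let $e_j$ be the $j$-th unit vector and $t\in\mu_0$. In $G_k$,
$$(te_j,0)(0,v)(te_j,0)^{-1}=(0,v'),\qquad v'_j=E(t)v_j,\quad v'_l=v_l\ (l\ne j).$$
So $\rho(\iota(te_j,0))\in\mathbb C_j^*$ is multiplication by $E(t)$ in the $j$-th coordinate. Hence $\rho(P)\cap\mathbb C_j^*$ is a definable subgroup of $\mathbb C_j^*\cong\mathbb C_R^*$ containing $E(t)$ for all $t\in\mu_0$. By Lemma 3 it is all of $\mathbb C_j^*$. Therefore $\rho(P)\supseteq\prod_j\mathbb C_j^*$, and $\dim\rho(P)\ge2k$.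

**Step 5: count dimensions.** The fibres of $\rho$ are cosets of its kernel, so additivity of dimension gives
$$\dim H\ge\dim P=\dim\ker\rho+\dim\rho(P)\ge2k+2k=4k.\qquad\square$$

So the minimal dimension of a definable group containing $G_k$ is exactly $\dim G_k+k$.

## 8. The exact dichotomy for $G(A,B)$

**Corollary.** Let $A,B$ be convex type-definable subgroups of $(R,+)$ with $AB\subseteq\mu_0$, in any saturated o-minimal expansion of a real closed field. Then $G(A,B)$ definably embeds in a definable group if and only if $A=0$ or $B=0$, and in that case it embeds in one of the same dimension.

**Proof.** If $A\ne0\ne B$, Theorem A forbids an embedding. Suppose $A=0$. Then the law of $G(0,B)=0\times B\times T$ is that of a direct product. If $B\neq0$, it embeds into $R\times T$, and both have dimension $2$. If $B=0$, it is $T$ itself. The case $B=0$ is identical. $\square$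

## 9. Torsion in place of slopes

The proof of Theorem A used an interval inside the $x$-axis. The next result replaces the interval by divisibility of an arbitrary subgroup $X$, and the circle by any definably compact abelian $K$, at the price of three published facts.

We recall two notions. A definable group is *definably compact* if every definable curve $(0,\delta)\to K$, continuous for the group topology, has a limit in $K$ at $0$: $T$ is definably compact, $(R,+)$ is not. The *o-minimal Euler characteristic* $\chi$ of a definable set counts the cells of a decomposition with sign $(-1)^{\dim}$. It is invariant under definable bijections, and for finite sets it is the cardinality. For instance $\chi(R^n)=(-1)^n$, and $\chi(T)=1-1=0$ (a point and an open interval).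

The facts are:

* (i) Definable groups have the descending chain condition (DCC) on definable subgroups; definable subgroups are closed; definable homomorphisms between definable groups are continuous (Pillay, *On groups and fields definable in o-minimal structures*, 1988). We also use the standard companion that a definable subgroup carries the induced topology.
* (ii) $\chi(Q)=\chi(Q')\chi(Q/Q')$ for a definable normal subgroup $Q'\le Q$; and if a prime $p$ divides $\chi(Q)$ (including $\chi(Q)=0$), then $Q$ has an element of order $p$ (Strzeboński, *Euler characteristic in semialgebraic and other o-minimal groups*, 1994).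
* (iii) A definably connected, definably compact abelian group of dimension $n$ has $m$-torsion $(\mathbb Z/m)^n$ (Edmundo–Otero, *Definably compact abelian groups*, 2004).

**Theorem C.** Let $R$ be an o-minimal expansion of a real closed field, $G$ a type-definable group, and $K\le G$ a definable, abelian, definably compact subgroup. Let $X,Y\le C_G(K)$ be arbitrary subgroups with $[X,Y]\subseteq K$ such that for every $m\ge1$ every element of $X$ is an $m$-th power of an element of $X$. Then every definable homomorphism $\iota$ from $G$ to a definable group $H$ satisfies $\iota([X,Y])=1$. In particular, if $[X,Y]\neq1$, then $G$ does not definably embed in a definable group.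

**Step 1: move everything into $H$.** The set $\iota(K)$ is a definable abelian group. It is definably compact: lift a definable curve in $\iota(K)$ to $K$ by definable choice; the lift is continuous near $0$ and has a limit in $K$; its image is the limit of the original curve, as $\iota|_K$ is continuous by (i). Also $\iota(X),\iota(Y)$ centralize $\iota(K)$, their commutators lie in $\iota(K)$, and the divisibility of $X$ passes to $\iota(X)$. So we may assume $K,X,Y\le H$, and we must show $[X,Y]=1$.

**Step 2: build the group $N$ and its pairing with $X$.** Let $C=C_H(K)$. It is definable and contains $X$ and $Y$, and $K$ is central in it. For $x\in X$ let $N_x=\{h\in C:[x,h]\in K\}$. By (5), whose proof used only that $K$ is central in $C$, this is a definable subgroup. By DCC the intersection $N=\bigcap_{x\in X}N_x$ is a finite subintersection, hence definable. It contains $Y$. Again by (5), for each $x\in X$ the map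
$$\kappa_x:N\to K,\qquad h\mapsto[x,h],$$
is a homomorphism, and $\kappa_{xx'}=\kappa_x\kappa_{x'}$.

**Step 3: divide out what pairs trivially with $X$.** By DCC, $N_0=\bigcap_{x\in X}\ker\kappa_x$ is definable, and it is normal in $N$. Let $Q=N/N_0$, which is definable by definable choice. It is abelian: each $\kappa_x$ has abelian target, so $[N,N]\subseteq N_0$.

**Step 4: $Q$ is torsion-free.** Let $h\in N$ with $h^m\in N_0$, $m\geq 1$, and let $x\in X$. Write $x=u^m$ with $u\in X$. Then
$$\kappa_x(h)=\kappa_{u^m}(h)=\kappa_u(h)^m=\kappa_u(h^m)=1.$$
This holds for all $x\in X$, so $h\in N_0$.

**Step 5: the images of the $\kappa_x$ have Euler characteristic $\pm1$.** If $\chi(Q)\ne\pm1$, some prime divides $\chi(Q)$, and $Q$ has an element of prime order by (ii), against Step 4. So $\chi(Q)=\pm1$. Let $x\in X$ and $I=\kappa_x(N)\le K$. It is definably isomorphic to the quotient of $Q$ by the definable subgroup $\ker\kappa_x/N_0$. By (ii) $\chi(I)$ divides $\chi(Q)$, so $\chi(I)=\pm1$.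

**Step 6: a subgroup of $K$ with $\chi=\pm1$ is trivial.** Suppose $I$ is infinite. Its smallest definable subgroup of finite index, $I^0$, exists by DCC and is definably connected, infinite and abelian. It is closed in $K$ by (i), so limits of its definable curves stay in it, and it is definably compact. Since $\dim I^0\ge1$, by (iii) it contains a subgroup $J$ of prime order $p$. As $I$ is abelian, (ii) gives $\chi(I)=\chi(J)\chi(I/J)=p\,\chi(I/J)$, which contradicts $\chi(I)=\pm1$. So $I$ is finite, $|I|=\chi(I)=1$, and $\kappa_x$ is trivial. Since $Y\subseteq N$, we get $[x,y]=\kappa_x(y)=1$ for all $x\in X$, $y\in Y$. $\square$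

**The groups $G(A,B)$ again.** For $A\ne0\ne B$ take $K=Z$, $X=\{(x,0,0):x\in A\}$ and $Y=\{(0,y,0):y\in B\}$. Then $K$ is a definable circle, hence definably compact, and it is central. The group $X\cong A$ is divisible, because $A$ is convex: $x\in A$ implies $x/m\in A$. By (1), $[X,Y]$ lies in $Z$ and contains $(0,0,\langle xy\rangle)\neq1$ for $x,y\ne0$. So Theorem C shows again that $G(A,B)$ does not definably embed in a definable group. The proof of Theorem A in Section 6 used none of the facts (i)–(iii).
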